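# Monochromatic components of strong upper density $1/(r-1)$

## The value $1/(r-1)$, tested with few colors

Color every edge of the complete graph $K_{\mathbb N}$ on the positive integers with one of $r$ colors. We look for a connected subgraph in a single color that occupies a large proportion of the integers. We also want it to be *visibly* connected: a vertex counts at time $n$ only if it can already be reached from a fixed base vertex by a path using the vertices $1,\dots,n$ only. What proportion can we guarantee?

In the finite complete graph on $n$ vertices, a theorem of Gyárfás (proved below) gives a monochromatic connected subgraph on at least $n/(r-1)$ vertices. So the first guess for the infinite problem is $1/(r-1)$. These notes prove that the guess is right, and that no larger constant works for any $r\ge 2$. Neither half is a formal consequence of the finite theorem.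

We write $[n]=\{1,\dots,n\}$. An **$r$-coloring** of $K_{\mathbb N}$ is a partition of its edges into $r$ parts. A **monochromatic component** is a connected component of the graph on $\mathbb N$ formed by the edges of one color; single vertices are allowed.

**Definition (upper density).** For $A\subseteq\mathbb N$,
$$\bar d(A)=\limsup_{n\to\infty}\frac{|A\cap[n]|}{n},$$
and $\bar d(H)=\bar d(V(H))$ for a graph $H$ with $V(H)\subseteq \mathbb N$.

**Definition (strong upper density).** Let $T$ be an infinite connected graph with $V(T)\subseteq\mathbb N$, and fix $v\in V(T)$. Let $C_n$ be the vertex set of the component of $T[V(T)\cap[n]]$ that contains $v$, with $C_n=\emptyset$ if $v>n$. Then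
$$\bar d_S(T)=\limsup_{n\to\infty}\frac{|C_n|}{n}.$$

The choice of $v$ does not matter: if $w\in V(T)$, a path in $T$ from $v$ to $w$ is finite, so once $n$ exceeds all its vertices, $v$ and $w$ lie in the same component. Since $C_n\subseteq V(T)\cap[n]$, we have $\bar d(T)\ge\bar d_S(T)$. For a one-way infinite path $v_1v_2\dots$, $\bar d_S$ is the limsup of $k/n$, where $k$ is the largest number with $\{v_1,\dots,v_k\}\subseteq[n]$.

The conjecture under discussion is from Louis DeBiasio and Paul McKenney, "Density of monochromatic infinite subgraphs", arXiv:1611.05423 (2016). It says that for $r\ge4$ every $r$-coloring of $K_{\mathbb N}$ contains a monochromatic connected subgraph $T$ with $\bar d(T)\ge\bar d_S(T)\ge 1/(r-1)$; for $r\in\{2,3\}$ the statement is known. The conjecture is true, by the first of two theorems.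

**Theorem 1.** Let $r\ge 2$. In every $r$-coloring of $K_{\mathbb N}$ there is a monochromatic component $T$ and a vertex $v\in V(T)$ such that, with $C_n$ as in the definition of $\bar d_S$, $|C_n|\ge n/(r-1)$ for infinitely many $n$. In particular $\bar d(T)\ge\bar d_S(T)\ge 1/(r-1)$.

Such a $T$ is automatically infinite, because $|C_n|\geq n/(r-1)$ for infinitely many $n$.

**Theorem 2.** For every $r\ge 2$ there is an $r$-coloring of $K_{\mathbb N}$ in which every monochromatic connected infinite subgraph $T$ satisfies $\bar d_S(T)\le 1/(r-1)$.

Let us test the guess by hand.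

*The cheap bound $1/r$.* Take $v=1$. For each $n$, the $n-1$ edges from $1$ to $\{2,\dots,n\}$ use $r$ colors, so some color has at least $(n-1)/r$ of them. One color $i$ wins for infinitely many $n$. For the color-$i$ component of $1$ we get $|C_n|\ge 1+(n-1)/r\ge n/r$ infinitely often. So the real issue is to go from $1/r$ to $1/(r-1)$.

*Two colors.* Fix $n$. If red is disconnected on $[n]$, let $A$ be a red component; all edges between $A$ and $[n]\setminus A$ are blue, and they form a connected spanning graph of $[n]$. So for each $n$ one of the two colors is connected on $[n]$, and one color, say red, is connected on $[n]$ for infinitely many $n$. With $v=1$, $C_n=[n]$ infinitely often. The guess $1/(2-1)=1$ is correct.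

*Three colors, from above.* Take the residue classes $0,1,2,3$ modulo $4$ as the vertices of a $K_4$, and color its three perfect matchings with the three colors. Color an edge of $K_{\mathbb N}$ between different classes like the corresponding edge of $K_4$, and an edge inside a class with color $1$. Every monochromatic component lies in the union of two classes, so its upper density is at most $1/2$. So nothing better than $1/(3-1)$ can be guaranteed.

## Vertices that are connected, but late

The two densities can be as far apart as possible. The following $2$-coloring shows this, and it also shows where the obvious proof of Theorem 1 stops.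

**Example.** Let $N_0=0$, $N_k=(k+1)!$ for $k\ge1$, and $J_k=(N_{k-1},N_k]\cap\mathbb N$. Put $w_k=N_k$, the last vertex of $J_k$, and $J_k'=J_k\setminus\{w_k\}$. So $J_1'=\{1\}$, $w_1=2$, $J'_2=\{3,4,5\}$, $w_2=6$. Give color $1$ to the edges inside each $J_k'$ and to the edges from $w_k$ to $J_l'$ with $l<k$. All other edges get color $2$.

Let $T$ be the color-$1$ component of the vertex $1$. For $k\ge2$ the vertex $w_k$ is joined in color $1$ to all of $J_1'\cup\dots\cup J_{k-1}'$, so $T$ contains every vertex except $w_1=2$, which has no edge of color $1$. Hence $\bar d(T)=1$. Now let $N_k\le n<N_{k+1}$ with $k\ge2$. The vertices outside $J'_k$ joined to $J'_k$ in color $1$ are the $w_m$ with $m>k$, and these exceed $n$. So $J'_k$ is a color-$1$ component of $[n]$ by itself, and so is $J'_{k+1}\cap[n]$ if it is nonempty. With $v=1$,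
$$C_n=J_1'\cup\dots\cup J_{k-1}'\cup\{w_2,\dots,w_k\},\qquad |C_n|=N_{k-1}=\frac{N_k}{k+1}\le \frac n{k+1}.$$
Hence $\bar d_S(T)=0$. Every vertex of $J'_k$ belongs to $T$, but it is linked to $1$ only at time $N_{k+1}$, when $J'_k$ has become negligible.

## Gyárfás' theorem and the obstacle to using it for every $n$

**Gyárfás' theorem.** For $r\ge2$, every $r$-coloring of $K_n$ has a monochromatic connected subgraph on at least $n/(r-1)$ vertices.

*Proof.* If color $r$ is connected and spanning, we are done. Otherwise let $A$ be a color-$r$ component and let $B=[n]\setminus A\ne\emptyset$. The edges between $A$ and $B$ use only the other $l=r-1$ colors. In this bipartite graph let $d_i(\cdot)$ be the degree in color $i$. Sum $d_i(a)+d_i(b)$ over all edges $ab$ with $a\in A$, $b\in B$, where $i$ is the color of $ab$. The vertex $a$ contributes $d_i(a)$ once for each of its $d_i(a)$ edges of color $i$, so the total is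
$$\sum_{i}\Big(\sum_{a\in A}d_i(a)^2+\sum_{b\in B}d_i(b)^2\Big).$$
For fixed $a$, $\sum_i d_i(a)=|B|$, so $\sum_i d_i(a)^2\ge|B|^2/l$ by Cauchy–Schwarz; likewise $\sum_i d_i(b)^2\ge|A|^2/l$. Hence the total is at least
$$|A|\frac{|B|^2}{l}+|B|\frac{|A|^2}{l}=|A||B|\cdot\frac{|A|+|B|}{l}.$$
There are $|A||B|$ edges, so some edge $ab$, of some color $i$, has $d_i(a)+d_i(b)\ge (|A|+|B|)/l=n/(r-1)$. The color-$i$ neighbors of $a$ in $B$ and of $b$ in $A$ are disjoint sets, and together they span a connected color-$i$ graph (a double star with central edge $ab$). $\square$

The sensible first attempt at Theorem 1 copies the case $r=2$: apply Gyárfás' theorem on $[n]$ for every $n$, and use the pigeonhole principle. It stops at two points. First, for $r=2$ the connected set was all of $[n]$, so it contained the vertex $1$; for $r\ge3$ the set that we get for $[n]$ may lie in a different component for each $n$, and pigeonholing the *color* does not fix the *component*, of which there may be infinitely many. Second, even if the component $C$ is the same each time, the connected set in $[n]$ may not yet be linked to the base vertex of $C$. In the example,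 for every $k\geq 2$ the set $J'_k$ is a color-$1$ connected subset of $[N_k]$ with $N_k-N_{k-1}-1$ vertices, nearly all of $[N_k]$, and all these sets lie in the one component $T$; yet $\bar d_S(T)=0$. (Color $2$ saves the day there.)

So we must control the number of components and the vertices that are late. The cheap bound $1/r$ contains the tool. The star at a vertex $x$ shows that the $r$ components containing $x$ together cover $\mathbb N$. If all components were thinner than $1/(r-1)$, such a family of $r$ sets would have very little room for overlap, and late vertices turn out to force overlap.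

## Growing components, and covers

Fix an $r$-coloring of $K_{\mathbb N}$ with $r\geq 2$. Let $\mathcal C$ be the set of all monochromatic components, each taken together with its color. For $x\in\mathbb N$ let $C_i(x)$ be the color-$i$ component containing $x$, and let
$$e(x)=\{C_1(x),\dots,C_r(x)\},\qquad |e(x)|=r.$$

For $C\in\mathcal C$ of color $i$ put $v_C=\min C$. Let $C^n$ be the vertex set of the component containing $v_C$ in the color-$i$ graph on $[n]$, with $C^n=\emptyset$ if $n<v_C$. This is the set $C_n$ of the definition of $\bar d_S$, with base vertex $v_C$. Clearly $C^n\subseteq C^{n+1}$, and $\bigcup_nC^n=C$, since each vertex of $C$ is joined to $v_C$ by a finite path. For $x\le n$ let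
$$T_n(x)=\{C\in\mathcal C: x\in C^n\}\subseteq e(x).$$
This is the set of components that $x$ has already joined at time $n$. It increases with $n$, and $T_n(x)=e(x)$ for all large $n$. We call $x$ *late* at time $n$ if $T_n(x)\ne e(x)$. We shall use the following obvious fact again and again.

**(F)** If $x,y\le n$, the edge $xy$ has color $i$, $C$ has color $i$ and $x\in C^n$, then $y\in C^n$.

**Definition (cover).** A set $Q\subseteq\mathcal C$ is a *cover* if $Q\cap e(y)\ne\emptyset$ for all $y\in\mathbb N$, that is, if every $y$ lies in a member of $Q$.

*Examples.* Each $e(x)$ is a cover: it contains a component through $x$, and if $y\ne x$ and $xy$ has color $i$, then $C_i(x)=C_i(y)\in e(x)\cap e(y)$. In the mod-$4$ coloring the elements of $\mathcal C$ correspond to the six edges of the $K_4$ on the residue classes; $e(x)$ is the set of three edges at the class of $x$; a cover is a set of edges that touches all four classes. In the $2$-coloring with the sets $J_k'$, color $2$ has a single component, all of $\mathbb N$: the vertex $1$ is joined in color $2$ to $2=w_1$ and to all $J_k'$ with $k\ge2$, and $w_k$ is joined to $J_k'$ in color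 $2$. If $x\in J'_k$ with $k\ge2$, then for $x\le n<N_{k+1}$ the set $T_n(x)$ consists of this color-$2$ component alone, while $e(x)$ also contains $T$. So $x$ is late for a long time, but $T_n(x)$ is already a cover.

This last observation is a general phenomenon. Suppose that a vertex $u\le n$ is not late at time $n$. Then for every $x\le n$ the set $T_n(x)$ meets $e(u)$: the edge $xu$ has some color $i$, we have $u\in C_i(u)^n$, and so $x\in C_i(u)^n$ by (F). If this held for all $u\in\mathbb N$ at once, $T_n(x)$ would be a cover. But each $u$ needs its own waiting time, and there are infinitely many $u$. The next lemma says that finitely many $u$ suffice.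

## A finite test set for covers

**Lemma 3.** There are finite sets $X_0\subset\mathbb N$ and $\mathcal S\subset\mathcal C$ such that every $Q\subseteq\mathcal C$ with $|Q|\le r$ that meets $e(u)$ for all $u\in X_0$ contains a cover $Q'\subseteq Q\cap\mathcal S$.

In the mod-$4$ coloring $X_0=\{1,2,3,4\}$ works, with $\mathcal S=\mathcal C$. In general we grow a finite tree of candidates, always recording one witness against each set that is not a cover.

*Proof.* Let $\mathcal L_0=\{\emptyset\}$. Given a finite family $\mathcal L_k$ of $k$-element subsets of $\mathcal C$, choose for each non-cover $L\in\mathcal L_k$ a vertex $u_L$ with $e(u_L)\cap L=\emptyset$. Let $\mathcal L_{k+1}$ be the family of all sets $L\cup\{C\}$ with $L\in\mathcal L_k$ a non-cover and $C\in e(u_L)$. Since $C\notin L$, these are $(k+1)$-sets, and there are finitely many of them, as $|e(u_L)|=r$.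

Let $X_0$ be the set of all $u_L$ with $L\in\mathcal L_0\cup\dots\cup\mathcal L_r$ a non-cover, and let $\mathcal S=\bigcup_{u\in X_0}e(u)$. Both are finite.

Let $Q$ be as in the statement. Among the members of $\mathcal L_0\cup\dots\cup\mathcal L_r$ that are subsets of $Q$, let $L$ be one of maximum size; $\emptyset$ is a candidate, so $L$ exists. Suppose that $L$ is not a cover. Then $u_L\in X_0$, so there is $C\in Q\cap e(u_L)$. Here $C\notin L$, so $L\cup\{C\}$ is a subset of $Q$ of size $|L|+1\le|Q|\le r$, and it belongs to $\mathcal L_{|L|+1}$. This contradicts the maximality of $L$. So $L$ is a cover. Every element of $L$ was added from some $e(u_{L'})$ with $u_{L'}\in X_0$, so $L\subseteq\mathcal S$. Take $Q'=L$. $\square$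

## Thin components leave no room for late vertices: proof of Theorem 1

Let $X_0$ and $\mathcal S$ be as in Lemma 3. Choose $n_0\ge\max X_0$ such that $T_n(u)=e(u)$ for all $u\in X_0$ and all $n\ge n_0$; this is possible because $X_0$ is finite.

**Step 1 (at time $n_0$ and later, every vertex has already joined a cover).** This step replaces "wait for each $u$" by one uniform time. We claim that for all $n\ge n_0$ and $x\le n$ the set $T_n(x)\cap\mathcal S$ contains a cover. In particular,
$$T_n(x)\cap e(y)\cap\mathcal S\ne\emptyset\qquad\text{for all } n\ge n_0,\ x\le n,\ y\in\mathbb N. \tag{1}$$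
Let $u\in X_0$. If $x=u$, then $T_n(x)=e(u)$. If $x\ne u$ and $xu$ has color $i$, then $u\in C_i(u)^n$ because $T_n(u)=e(u)$, so $x\in C_i(u)^n$ by (F). In both cases $T_n(x)$ meets $e(u)$. Since $|T_n(x)|\le r$, Lemma 3 applies with $Q=T_n(x)$.

From here on suppose that Theorem 1 fails. Then for every $C\in\mathcal C$, used with base vertex $v_C$, we have $|C^n|<n/(r-1)$ for all large $n$. As $\mathcal S$ is finite, there is $n_1\ge n_0$ such that
$$|C^n|<\frac n{r-1}\qquad\text{for all } C\in\mathcal S,\ n\ge n_1. \tag{2}$$

**Step 2 (there are only finitely many components, and all are thin from time $n_1$ on).** This step removes the first obstacle. We claim that $e(y)\subseteq\mathcal S$ for all $y\in\mathbb N$. Let $n=n_1$. By (1), every $x\le n$ lies in $C^n$ for some $C\in e(y)\cap\mathcal S$. Hence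
$$n\le\sum_{C\in e(y)\cap\mathcal S}|C^n|.$$
If $|e(y)\cap\mathcal S|\le r-1$, then the right side is less than $n$ by (2), a contradiction. So $|e(y)\cap\mathcal S|=r$, that is, $e(y)\subseteq\mathcal S$. Every member of $\mathcal C$ belongs to some $e(y)$, so $\mathcal C=\mathcal S$ and
$$|C^n|<\frac n{r-1}\qquad\text{for all } C\in\mathcal C,\ n\ge n_1. \tag{3}$$

**Step 3 (a vertex that is late at some time $n\ge n_1$ is late at time $n+1$).** This step removes the second obstacle. We claim: if $n\ge n_1$, $x\le n$ and $T_n(x)\ne e(x)$, then $T_{n+1}(x)\ne e(x)$. The point is a budget. The $r$ sets $C^{n+1}$ with $C\in e(x)$ cover $[n+1]$ by (1), and by (3) their sizes add up to less than $(n+1)+\frac{n+1}{r-1}$. So the total excess of the multiplicities over $1$ is less than $\frac{n+1}{r-1}$. If $x$ joined its last components exactly at time $n+1$, it would pull in many vertices for a second time and exceed this budget.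

Suppose that $T_n(x)\ne e(x)=T_{n+1}(x)$. Let $D=e(x)\setminus T_n(x)$ and $s=|D|\ge1$, so $|T_n(x)|=r-s$. Let
$$Z=\{z\in[n]:T_n(z)\cap T_n(x)=\emptyset\},$$
the set of vertices outside all $C^n$ with $C\in T_n(x)$. By (1), $T_n(x)\ne\emptyset$; hence $x\notin Z$, and by (3)
$$|Z|\ \ge\ n-\sum_{C\in T_n(x)}|C^n|\ >\ n-(r-s)\frac n{r-1}=\frac{(s-1)n}{r-1}\ \ge\ 0. \tag{4}$$
In particular $Z\ne\emptyset$.

Let $z\in Z$, let $i$ be the color of $xz$, and put $C'=C_i(x)=C_i(z)$. If $C'\in T_n(x)$, then $C'\in T_n(z)$ by (F), which contradicts $z\in Z$. So $C'\in D$. Moreover $C'\notin T_n(z)$, since otherwise $C'\in T_n(x)$ by (F). By (1), applied to the vertex $z$ and with $y=x$, there is $C''\in T_n(z)\cap e(x)$. Since $z\in Z$, $C''\notin T_n(x)$, so $C''\in D$. Also $C''\ne C'$, because $C''\in T_n(z)$ and $C'\notin T_n(z)$. Thus $D$ has two distinct elements, and $s\ge2$.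

At time $n+1$ we have $C'\in e(x)=T_{n+1}(x)$, so (F) gives $C'\in T_{n+1}(z)$. Also $C''\in T_n(z)\subseteq T_{n+1}(z)$. Therefore
$$|T_{n+1}(z)\cap e(x)|\ge2\qquad\text{for every } z\in Z.$$
Every $w\le n+1$ satisfies $|T_{n+1}(w)\cap e(x)|\ge1$ by (1), and $|T_{n+1}(x)\cap e(x)|=r$, where $x\notin Z$. Counting pairs $(w,C)$ with $w\in C^{n+1}$ and $C\in e(x)$ in two ways, and using $|Z|>\frac{(s-1)n}{r-1}\ge\frac n{r-1}$ and $r-1\ge\frac1{r-1}$, we get
$$\sum_{C\in e(x)}|C^{n+1}|=\sum_{w\le n+1}|T_{n+1}(w)\cap e(x)|\ \ge\ (n+1)+|Z|+(r-1)\ >\ (n+1)+\frac n{r-1}+\frac1{r-1}=\frac{r(n+1)}{r-1}.$$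
But by (3) the left side is less than $r\cdot\frac{n+1}{r-1}$. This contradiction proves the claim.

**Step 4 (return to the finite theorem).** Now no vertex of $[n_1]$ is late, and Gyárfás' theorem can be applied at a single time. Let $x\le n_1$. There is $m\ge n_1$ with $T_m(x)=e(x)$. If $x$ were late at time $n_1$, then by Step 3 it would be late at all times $n\ge n_1$, and in particular at time $m$. So $T_{n_1}(x)=e(x)$ for every $x\le n_1$, which means
$$C^{n_1}=C\cap[n_1]\qquad\text{for every } C\in\mathcal C.$$
By Gyárfás' theorem on $[n_1]$, some monochromatic connected set in $[n_1]$ has at least $n_1/(r-1)$ vertices. It is contained in $C\cap[n_1]=C^{n_1}$ for some $C\in\mathcal C$. This contradicts (3), and Theorem 1 is proved. $\blacksquare$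

## Colorings from affine planes

We turn to Theorem 2. For $r=2$ there is nothing to prove, since $\bar d_S\le1$. The mod-$4$ coloring generalizes whenever $q=r-1$ is a prime power. Identify the residues modulo $q^2$ with the points of $\mathbb F_q^2$. Color an edge between different residue classes by the direction of the line through the two points; there are $q+1=r$ directions. Color the edges inside a class by one fixed direction. An edge in direction $\delta$ either stays in a class or joins two points on a common line of direction $\delta$. So every monochromatic component lies in the union of the $q$ classes on one line, and it has at most $q\lceil n/q^2\rceil$ elements in $[n]$. Even its upper density is at most $1/q=1/(r-1)$.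

This proves Theorem 2 for $r\in\{3,4,5\}$, where $q=2,3,4$. For $r=7$, say, we would need a field with six elements, and there is none. We now give, for all $r\ge6$, a coloring that exploits the difference between $\bar d_S$ and $\bar d$.

## Two colorings that fail, and islands of recent vertices

A natural device is to give each vertex $y$ a *type* $\tau(y)$, one of $r-1$ colors, evenly distributed, and to connect $y$ to smaller vertices in color $\tau(y)$. The hope is that a color-$c$ component contains only vertices of type $c$, a proportion $1/(r-1)$.

*First attempt.* Give the integers the types $1,\dots,r-1$ cyclically, and color every edge with the type of its larger endpoint. This fails: if $y\geq 2$ is the largest vertex of type $c$ in $[n]$, then $y$ is joined in color $c$ to *all* smaller vertices, whatever their types. So the color-$c$ component of $1$ in $[n]$ contains $[y]$ with $y\ge n-(r-2)$, and the density is $1$.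

The edge $xy$ with $x<y$ and $\tau(y)=c\ne\tau(x)$ is harmful because it pulls $x$ into color $c$. But this does not matter if $x$ is negligible when it happens. So use the fast intervals $J_k=(N_{k-1},N_k]\cap\mathbb N$, $N_k=(k+1)!$. At a time $n\in J_k$ only the vertices in $J_{k-1}\cup J_k$ are *recent*; the others number $N_{k-2}$, and $N_{k-2}<n/k$. Edges between $J_k$ and $J_l$ with $l\ge k+2$ may therefore be colored with the type of the larger endpoint. Edges between vertices of different types inside $J_k$, or between $J_k$ and $J_{k+1}$, need another color.

*Second attempt ($r\ge6$).* Use the types $1,\dots,r-1$ in each $J_k$, reserve color $r$, which is nobody's type, and give it to all these remaining edges; edges between equal types get that type. Now the colors below $r$ behave, but color $r$ does not: it chains $J_1,J_2,J_3,\dots$ together. Indeed $J_1=\{1,2\}$ has two vertices of different types, which are joined in color $r$. Each later $J_k$ contains all types from $1$ to $4$, assigned to its first four elements, so every vertex of $J_{k+1}$, and every vertex of $J_2$, has a color-$r$ edge to the preceding interval. So the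 color-$r$ component of $1$ in $[n]$ is $[n]$ for every $n\ge 2$.

The way out uses the base vertex. A component of $[n]$ that consists of recent vertices only, however large, does not contain $v$ and contributes nothing to $C_n$. So the reserved color may create large *islands* of recent vertices, as long as an island joins the old vertices only after its members have become negligible. The chain must be cut, so the reserved color has to change from time to time; we let it rotate through $1,2,3$. While a color is reserved it is not used as a type. At each change there is a conflict: the old vertices whose type is the newly reserved color cannot belong to an island of that color, since they are already attached to old vertices in it. They will form the set $X_j$, and three further colors $4,5,6$ take care of them. This is why six colors are needed.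

## The coloring for $r\ge6$

Let $N_0=0$, $N_k=(k+1)!$ and $J_k=(N_{k-1},N_k]\cap\mathbb N$ for $k\ge1$. Group the intervals in pairs: for $j\ge1$,
$$F_j=J_{2j-1},\qquad S_j=J_{2j},\qquad B_j=F_j\cup S_j .$$
Thus $\mathbb N$ is the ordered union $F_1,S_1,F_2,S_2,\dots$. We say that a vertex lies *beyond* a set if it is larger than every element of the set. Let $t_j\in\{1,2,3\}$ with $t_j\equiv j\pmod 3$, and let $\alpha_j=4$ for $j$ even, $\alpha_j=5$ for $j$ odd.

Inside each interval $J_k\subset B_j$ assign to the vertices, in increasing order, types $\tau(x)\in[r]\setminus\{t_j\}$ cyclically. So among the first $m$ elements of $J_k$ at most $\frac m{r-1}+1$ have any given type, and no vertex of $B_j$ has type $t_j$. Put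
$$X_j=\{x\in B_j:\tau(x)=t_{j+1}\},\qquad Y_j=B_j\setminus X_j,$$
and let all sets with index $\le0$ be empty.

**The rules.** An edge between two vertices of equal type gets that type as its color. For $x,y$ of different types:

* (a) Both in $B_j$. If $x,y\in Y_j$: color $t_{j+1}$. If one is in $X_j$ and the other, $u$, is in $Y_j$: color $\alpha_j$ if $\tau(u)\ne\alpha_j$, and color $6$ if $\tau(u)=\alpha_j$. (Two vertices of $X_j$ have equal type.)
* (b) $x\in B_i$, $y\in B_{i+1}$. If $x\in Y_i$, $y\in F_{i+1}$: color $t_{i+1}$. If $x\in Y_i$, $y\in S_{i+1}$: color $\tau(y)$. If $x\in X_i$, $y\in Y_{i+1}$: color $t_{i+2}$. If $x\in X_i$, $y\in X_{i+1}$: color $\alpha_{i+1}$.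
* (c) $x\in B_i$, $y\in B_{i+2}$. If $x\in X_i$ and $y\in F_{i+2}$: color $t_{i+2}$. Otherwise: color $\tau(y)$.
* (d) $x\in B_i$, $y\in B_j$, $j\ge i+3$: color $\tau(y)$.

*Example ($r=6$).* Start each cycle of types with the smallest one. Here $t_1=1$, $t_2=2$, $t_3=3$, $\alpha_1=5$, $\alpha_2=4$. The vertices $1,\dots,6$ of $B_1$ have types $2,3\,|\,2,3,4,5$ (the bar separates $F_1$ from $S_1$), so $X_1=\{1,3\}$ and $Y_1=\{2,4,5,6\}$. In $B_2$ the types come from $\{1,3,4,5,6\}$, so $\tau(7)=1$, $\tau(8)=3$, and $7\in Y_2$, $8\in X_2$. Then $2$–$5$ has color $t_2=2$; $1$–$2$ has color $\alpha_1=5$; $1$–$6$ has color $6$, since $\tau(6)=\alpha_1$; $2$–$7$ has color $t_2=2$; $1$–$7$ has color $t_3=3$; $1$–$8$ has color $\alpha_2=4$; and $2$–$8$ has color $3$, since both types are $3$.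

Call an edge *plain* if its endpoints have equal type, or if it was colored by "$\tau(y)$" in (b), (c) or (d). In both cases its color is the type of its larger endpoint. Call all other edges *links*. Reading off the rules, we see when a vertex can first be pulled into a wrong color by a plain edge:

**(P)** If $x<y$, $\tau(x)\ne\tau(y)$ and $xy$ is plain, then
$$x\in Y_m\ \Rightarrow\ y\in S_{m+1}\cup\bigcup_{l\ge m+2}B_l,\qquad x\in X_m\ \Rightarrow\ y\in S_{m+2}\cup\bigcup_{l\ge m+3}B_l .$$

Indeed, for $x\in Y_m$ the edges to larger vertices of a different type in $B_m$ and in $F_{m+1}$ are links. For $x\in X_m$ those to $B_m$, to all of $B_{m+1}$ and to $F_{m+2}$ are links.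

## Blocks

The islands are the following sets, for $i\ge1$, each with a color:
$$R_i=X_{i-2}\cup Y_{i-1}\cup F_i\quad(\text{color }t_i),$$
$$G_i=X_{i-1}\cup\{u\in B_i:\tau(u)\ne\alpha_i\}\quad(\text{color }\alpha_i),$$
$$H_i=\{u\in B_i:\tau(u)\ne6\}\quad(\text{color }6).$$
We call them *blocks*. In the example, $R_2=Y_1\cup F_2=\{2,4,5,6\}\cup\{7,\dots,24\}$ with color $2$: the vertices $1$ and $3$, of type $2$, are exactly the ones left out of $B_1$.

**Lemma 4.**
(i) Every link of color $c$ lies inside a block of color $c$.
(ii) Distinct blocks of the same color are disjoint.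
(iii) A block of color $c$ contains no vertex of type $c$.

*Proof.* The purpose is to show that, in its own color, a block can be left only along plain edges.

(i) The links produced with a color written $t_i$ are: those within $Y_{i-1}$, by (a); those between $Y_{i-1}$ and $F_i$, by (b); those between $X_{i-2}$ and $Y_{i-1}$, by (b); those between $X_{i-2}$ and $F_i$, by (c). All lie in $R_i$. The links colored $\alpha_i$ join $X_i$ to $\{u\in Y_i:\tau(u)\ne\alpha_i\}$, by (a), or $X_{i-1}$ to $X_i$, by (b). Since $X_i$ has type $t_{i+1}\le3$, which differs from $\alpha_i$, all of these lie in $G_i$. The links colored $6$ join $X_i$, whose type is in $\{1,2,3\}$, to vertices of $Y_i$ of type $\alpha_i\in\{4,5\}$, by (a); they lie in $H_i$. There are no links of color $c\ge7$.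

(ii) $R_i$ and $R_{i'}$ have the same color only if $3\mid i-i'$, and $R_i\subseteq B_{i-2}\cup B_{i-1}\cup B_i$. $G_i$ and $G_{i'}$ have the same color only if $2\mid i-i'$, and $G_i\subseteq B_{i-1}\cup B_i$. For the sets $H_i\subseteq B_i$ the claim is clear. Blocks denoted by different letters have different colors.

(iii) For $R_i$: $X_{i-2}$ has type $t_{i-1}\ne t_i$; $Y_{i-1}$ omits type $t_i$ by definition; $F_i\subseteq B_i$ omits type $t_i$. For $G_i$: $X_{i-1}$ has type $t_i\le3$, which differs from $\alpha_i$, and the rest omits type $\alpha_i$ by definition. For $H_i$ it is the definition. $\square$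

**Lemma 5 (islands stay isolated long enough).** If $n\le\max S_i$, every color-$t_i$ component of $[n]$ that meets $R_i$ lies in $R_i$. If $n\le\max F_{i+1}$, every color-$\alpha_i$ component of $[n]$ that meets $G_i$ lies in $G_i$, and every color-$6$ component of $[n]$ that meets $H_i$ lies in $H_i$.

*Proof.* Let $D$ be the block and $c$ its color. A link of color $c$ that meets $D$ lies in a block of color $c$ by Lemma 4(i), and that block is $D$ by Lemma 4(ii). It remains to show that no plain edge of color $c$ inside $[n]$ meets $D$. Suppose that $xy$ is such an edge, with $x<y\le n$. Then $\tau(y)=c$, so $y\notin D$ by Lemma 4(iii). Hence $x\in D$, and $\tau(x)\ne c=\tau(y)$, again by Lemma 4(iii). We apply (P).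

Let $D=R_i$, so $n\le\max S_i$. If $x\in X_{i-2}$ or $x\in Y_{i-1}$, then $y\in S_i$ or $y$ lies beyond $B_i$. Since $y\le n\le\max S_i$, we get $y\in S_i$; but $S_i\subseteq B_i$ contains no vertex of type $t_i=c$, a contradiction. If $x\in F_i\subseteq B_i$, then $y$ lies beyond $F_{i+1}$, whether $x\in X_i$ or $x\in Y_i$; this contradicts $y\le\max S_i$.

Let $D=G_i$ or $D=H_i$, so $n\le\max F_{i+1}$. Then $x\in X_{i-1}\cup B_i$. If $x\in X_{i-1}$ or $x\in Y_i$, then (P) puts $y$ in $S_{i+1}$ or later; if $x\in X_i$, it puts $y$ in $S_{i+2}$ or later. In each case $y$ lies beyond $F_{i+1}$, a contradiction. $\square$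

## Recent vertices of the wrong type are cut off: proof of Theorem 2 for $r\ge6$

**Lemma 6.** Let $n\in J_k\subset B_j$, let $x\in(J_{k-1}\cup J_k)\cap[n]$ and let $c\ne\tau(x)$. Then the color-$c$ component of $x$ in $[n]$ is contained in $\bigcup_{m\ge j-2}B_m$.

*Proof.* Here $J_0=\emptyset$. Note that $J_{k-1}\cup J_k$ is $S_{j-1}\cup F_j$ if $k=2j-1$, and it is $B_j$ if $k=2j$.

**Case 1: $x$ lies in a block $D$ of color $c$.** We check that $n$ is small enough for Lemma 5. Let $D=R_i$. For $i\le j-1$ the block $R_i$ contains no vertex beyond $F_{j-1}$, while $x\in S_{j-1}\cup B_j$ lies beyond $F_{j-1}$; so $i\ge j$, and $n\le\max S_j\le\max S_i$. Let $D\in\{G_i,H_i\}$ and $k=2j-1$. Since $D\subseteq B_{i-1}\cup B_i$ and $x\in B_{j-1}\cup B_j$, we have $i\ge j-1$, and $n\le\max F_j\le\max F_{i+1}$. Let $D\in\{G_i,H_i\}$ and $k=2j$. Then $x\in B_j$, so $i\ge j$, and $n\le\max S_j\le\max F_{i+1}$. In each situation Lemma 5 says that the component lies in $D$. Finally $R_i\subseteq\bigcup_{m\ge i-2}B_m$ with $i\ge j$, and $G_i,H_i\subseteq\bigcup_{m\ge i-1}B_m$ with $i\ge j-1$, so $D\subseteq\bigcup_{m\ge j-2}B_m$ in all cases.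

**Case 2: $x$ lies in no block of color $c$.** We show that $x$ has no edge of color $c$ in $[n]$. By Lemma 4(i) no link at $x$ has color $c$. A plain edge of color $c$ at $x$ cannot have $x$ as its larger endpoint, since $\tau(x)\ne c$. So it is $xy$ with $y>x$ and $\tau(y)=c\ne\tau(x)$. By (P), $y$ lies beyond $F_j$ if $x\in S_{j-1}$, and beyond $F_{j+1}$ if $x\in B_j$. If $k=2j-1$, then $n\in F_j$ and $x\in S_{j-1}\cup F_j$, so $y>n$. If $k=2j$, then $n\in S_j$ and $x\in B_j$, so $y>n$. Hence the component is $\{x\}$, and $x\in B_{j-1}\cup B_j$. $\square$

**Conclusion of the proof of Theorem 2.** We count $C_n$ by splitting $[n]$ into negligible and recent vertices. Let $T$ be a monochromatic connected infinite subgraph, of color $c$, let $v\in V(T)$, and let $v\in B_i$. Let $n\in J_k\subset B_j$ with $j\ge i+3$. Then $C_n$ is contained in the color-$c$ component of $v$ in $[n]$. Suppose that this component contained some $x\in J_{k-1}\cup J_k$ with $\tau(x)\ne c$. Then it would be the color-$c$ component of $x$ in $[n]$, hence contained in $\bigcup_{m\ge j-2}B_m$ by Lemma 6; but $v\in B_i$ with $i\leq j-3$, a contradiction. So every recent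 vertex of $C_n$ has type $c$. By the even distribution of types, applied to $J_{k-1}$ and to the first $n-N_{k-1}$ elements of $J_k$,
$$|C_n|\ \le\ N_{k-2}+\big|\{x\in(J_{k-1}\cup J_k)\cap[n]:\tau(x)=c\}\big|\ \le\ N_{k-2}+\frac{N_{k-1}-N_{k-2}}{r-1}+1+\frac{n-N_{k-1}}{r-1}+1\ \le\ N_{k-2}+\frac n{r-1}+2 .$$
Since $n>N_{k-1}=k!$ and $N_{k-2}/N_{k-1}=1/k\to0$, we obtain
$$\bar d_S(T)=\limsup_{n\to\infty}\frac{|C_n|}n\le\frac1{r-1}. \qquad\blacksquare$$
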